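# Two forms on words, and $p$-groups whose proper subgroups have class at most $n$

## 1. A form on words in two letters

Take a finite $p$-group $G$ generated by two elements $a,b$, of nilpotency class exactly $r\ge 2$, whose last nontrivial lower central term $\gamma_r(G)$ has exponent $p$. We attach to $G$ a function on words of length $r-2$ in the letters $a,b$. All proofs below are computations with such functions.

Conventions: $p$ is a prime, all $p$-groups are finite, $[x,y]=x^{-1}y^{-1}xy$, $x^y=y^{-1}xy=x[x,y]$, and longer commutators are left-normed: $[x,y,z]=[[x,y],z]$. We write $\gamma_1=G$, $\gamma_{k+1}=[\gamma_k,G]$, and $c(G)$ is the least $c$ with $\gamma_{c+1}=1$. We use the following textbook facts.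

- $[x,yz]=[x,z][x,y]^z$ and $[xy,z]=[x,z]^y[y,z]$.
- Commutation induces bilinear maps $\gamma_i/\gamma_{i+1}\times\gamma_j/\gamma_{j+1}\to\gamma_{i+j}/\gamma_{i+j+1}$, which make $\bigoplus_i\gamma_i/\gamma_{i+1}$ a Lie ring. Composing them, $(g_1,\dots,g_k)\mapsto[g_1,\dots,g_k]$ induces a multilinear map $(G/G')^k\to\gamma_k/\gamma_{k+1}$.
- Modulo $\gamma_{k+1}$, the group $\gamma_k$ is generated by the left-normed commutators of weight $k$ in any given generators of $G$.

**Construction.** Since $\gamma_{r+1}=1$, the group $\gamma_r$ is central. It is elementary abelian and nontrivial, so there is a nontrivial homomorphism $\chi:\gamma_r\to\frac1p\mathbb Z/\mathbb Z$. Put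
$$F(g_1,\dots,g_r)=\chi([g_1,\dots,g_r]).$$
This is multilinear on $G/G'$ with values killed by $p$. So it is an $\mathbb F_p$-multilinear form on $V=G/\Phi(G)$, where $\Phi(G)=G'G^p$ is the Frattini subgroup. As $G$ is not cyclic, $V\cong\mathbb F_p^2$ with basis (the images of) $a,b$. The form $F$ is nonzero, because $\gamma_r$ is generated by commutators $[g_1,\dots,g_r]$. It is alternating in its first two arguments, because $[g,g]=1$. Let $[uv]$, written without a comma, be the determinant on $V$ with $[ab]=1$. An alternating bilinear form on a plane is a multiple of the determinant, so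
$$F(u,v,w_1,\dots,w_{r-2})=[uv]\,\alpha(w_1,\dots,w_{r-2}),\qquad \alpha(w)=F(a,b,w),\qquad \alpha\ne0. \tag{1.1}$$
We regard the multilinear form $\alpha$ as a function on words in $a,b$ of length $r-2$, extended linearly to formal sums of words. Letters may be any elements of $V$; a word in such letters is expanded by multilinearity.

**Example.** Let $G$ be dihedral of order $16$, $a=\rho$ a rotation of order $8$, $b=\sigma$ a reflection. Then $[a,b]=\rho^{-1}\sigma\rho\sigma=\rho^{-2}$, $[a,b,a]=1$, and $[a,b,b]=\rho^{2}\sigma\rho^{-2}\sigma=\rho^4$. So $r=3$, $\gamma_3=\{1,\rho^4\}$, and $\alpha(a)=0$, $\alpha(b)=\frac12$.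

**What the form is for.** Say that $G$ satisfies $\mathcal P_n$ if every proper subgroup of $G$ has class at most $n$. How large can $c(G)$ be? If $G$ is cyclic, $c(G)\le1$. Otherwise $G$ has two distinct maximal subgroups $M_1,M_2$; they are normal, $G=M_1M_2$, and Fitting's theorem (a product of normal subgroups of classes $c_1,c_2$ has class at most $c_1+c_2$) gives $c(G)\le 2n$. The question is whether $2n$ can occur. Jixia Gao and Haipeng Qu, "A note on the bound for the class of certain nilpotent groups", arXiv:2307.12195 (2023), is the source of the following conjecture: for $n\ge4$ and $p=2$ or $3$, a $p$-group satisfying $\mathcal P_n$ has $c(G)<2n$. We prove it in the following form.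

**Theorem A.** Let $p\in\{2,3\}$, $n\ge2$, and let $G$ be a finite $p$-group satisfying $\mathcal P_n$. Then $c(G)\le 2n-1$. In particular the conjecture (the case $n\ge4$) holds.

**Theorem B.** Let $p$ be a prime and $n\ge1$. There is a finite $p$-group of class $2n$ satisfying $\mathcal P_n$ if and only if $n=1$, or $n\ge3$ and $p\ge5$.

So the hypothesis $p\in\{2,3\}$ in Theorem A cannot be relaxed for any $n\ge3$. For $n=2$ the bound $2n-1=3$ is attained. The dihedral group of order $16$ has class $3$ and its proper subgroups have order at most $8$, hence class at most $2$. In $C_3\wr C_3$ the base group is $B=\mathbb F_3[x]/(x-1)^3$, and commutation with $x$ multiplies by $x-1$; so $\gamma_2=(x-1)B$, $\gamma_3=(x-1)^2B\neq0$, $\gamma_4=0$, and the class is $3$, while proper subgroups have order at most $27$ and class at most $2$. For $n=3$ and $p=2,3$ it is a quoted fact that the bound $5$ is attained. For $n\ge4$ we do not claim that $2n-1$ is attained.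

The plan: in a group of class $2n$ with $\mathcal P_n$, the hypothesis on subgroups becomes linear constraints on $\alpha$. For Theorem A we show that they, together with constraints from the $p$-power map, force $\alpha=0$, against (1.1). For Theorem B we go backwards: we choose a form and build a group from it.

## 2. What $\mathcal P_n$ says about $\alpha$

In this section $p$ is any prime, $n\ge2$, and $G$ is a finite $p$-group satisfying $\mathcal P_n$ with $c(G)=2n$. Write $\gamma_k=\gamma_k(G)$.

**Step 2.1 (commutators with many entries in a maximal subgroup).** This step turns $\mathcal P_n$ into a counting rule.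

*If $M$ is a maximal subgroup and at least $n+1$ of $g_1,\dots,g_k\in G$ lie in $M$, then $[g_1,\dots,g_k]=1$.*

Put $\gamma_0(M)=G$. Each $\gamma_j(M)$ is normal in $G$, since $\gamma_j(M)$ is characteristic in $M\trianglelefteq G$ for $j\ge1$. Hence $[\gamma_j(M),G]\le\gamma_j(M)$ for all $j\ge0$, and also $[\gamma_j(M),M]\le\gamma_{j+1}(M)$; for $j=0$ this says $[G,M]\le M$. By induction on $i$, $[g_1,\dots,g_i]\in\gamma_j(M)$, where $j$ is the number of $g_1,\dots,g_i$ in $M$. So $[g_1,\dots,g_k]\in\gamma_{n+1}(M)=1$. We shall use that $G'$ and all $p$-th powers lie in $\Phi(G)\le M$.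

**Step 2.2 ($d(G)=2$).** This step shows that two letters suffice. Let $x_1,\dots,x_d$ be a minimal generating set. Since $\gamma_{2n}\ne1=\gamma_{2n+1}$, some $[x_{i_1},\dots,x_{i_{2n}}]\ne1$. Let $x_i$ occur $k_i$ times in it. The maximal subgroup $\langle x_j\ (j\ne i)\rangle\Phi(G)$ contains the other $2n-k_i$ entries, so $2n-k_i\le n$ by Step 2.1, that is, $k_i\ge n$, for every $i$. As $\sum k_i=2n$, we get $d\le2$. Since $G$ is not cyclic, $d=2$.

Fix generators $a,b$. For $u\in G\setminus\Phi(G)$, or $0\neq u\in V$, let $M_u$ be the maximal subgroup that is the preimage of the line $\mathbb F_pu\subset V$.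

**Step 2.3 ($\gamma_{2n}^p=1$).** This step makes the construction of Section 1 available with $r=2n$. The abelian group $\gamma_{2n}$ is generated by weight-$2n$ commutators in $a,b$. By Step 2.1, applied to $M_a$ and $M_b$, only those with exactly $n$ letters $a$ and $n$ letters $b$ can be nontrivial. By multilinearity the $p$-th power of such a commutator equals the commutator with one $b$ replaced by $b^p\in\Phi(G)\le M_a$. It has $n+1$ entries in $M_a$, so it is $1$.

Put $m=n-1\ge1$. We now have the form $\alpha\ne0$ of (1.1) on words of length $2n-2=2m$.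

**Notation for words.** A word has *weight* $(i,j)$ if it has $i$ letters $a$ and $j$ letters $b$. Let $E^{(k)}x$ be the sum of all words obtained from $x$ by changing $k$ letters $a$ into $b$, and $E=E^{(1)}$. For example, $E(aab)=bab+abb$ and $E^{(2)}(aab)=bbb$. Then

- $E$ is a derivation for concatenation: $E(xy)=(Ex)y+x(Ey)$;
- $EEx=2E^{(2)}x$, since each pair of letters is changed in two orders;
- replacing each $a$ in $x$ by $a+\lambda b$ gives $\sum_k\lambda^kE^{(k)}x$.

**Step 2.4 (three linear constraints).** Here we record what we know about $\alpha$.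

**(A1)** *$\alpha(w)=0$ if at least $m+1$ of the $w_i$ lie on one line $\mathbb F_pu$.* Choose $v$ with $[uv]=1$. Then $\alpha(w)=F(u,v,w)$ has at least $1+(m+1)=n+1$ entries in $M_u$, so it vanishes by Step 2.1. Consequently, among words in $a,b$, $\alpha$ can be nonzero only on those of weight $(m,m)$.

**(A2)** *$\alpha(Ex)=0$ for every word $x$ of weight $(m+1,m-1)$.* Replace each $a$ in $x$ by $a+b$. The result has $m+1$ equal letters, so $\sum_k\alpha(E^{(k)}x)=0$ by (A1). The words in $E^{(k)}x$ have weight $(m+1-k,m-1+k)$, so by (A1) only $k=1$ contributes.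

**(A3)** *$\alpha(ab\,y)=\alpha(ba\,y)$ for every word $y$ of length $2m-2$.* In the Lie ring of $G$, with $d=[a,b]$, the Jacobi identity gives $[d,a,b]-[d,b,a]=[d,[a,b]]=[d,d]=0$. Bracket with the letters of $y$ and apply $\chi$.

## 3. Class $4$ for odd $p$, and two forms that survive

The smallest case is $n=2$, so $m=1$; then $\alpha$ has only the values $\alpha(ab)$ and $\alpha(ba)$.

**Proposition 3.1.** *For $n=2$ and $p$ odd, class $4$ is impossible.* By (A2) with $x=aa$, $\alpha(ba)+\alpha(ab)=0$. By (A3), $\alpha(ab)=\alpha(ba)$. So $2\alpha(ab)=0$, hence $\alpha(ab)=\alpha(ba)=0$ and $\alpha=0$, a contradiction.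

It is natural to hope that (A1)–(A3) always force $\alpha=0$ when $p\in\{2,3\}$. They do not, and the failure is already visible in the first cases.

*$p=2$, $n=2$.* The nonzero form $\alpha_0(x_1,x_2)=[x_1x_2]$ satisfies everything. (A1) holds since two vectors on one line have determinant $0$, (A2) is a consequence of (A1), and (A3) holds since $[ab]=1=-1=[ba]$ in $\mathbb F_2$.

*$p=3$, $n=3$.* Here $m=2$. Consider
$$\alpha_0(x_1,x_2,x_3,x_4)=-\big([x_1x_3][x_2x_4]+[x_1x_4][x_2x_3]\big). \tag{3.1}$$
If three of the four $x_i$ lie on a line, then in each product some factor has both entries on that line; so (A1) holds, and (A2) follows. Exchanging $x_1$ and $x_2$ exchanges the two products, so (A3) holds. The values on $aabb,abab,abba,baab,baba,bbaa$ are $-2,1,1,1,1,-2$, so $\alpha_0\ne0$ modulo $3$.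

Nothing in this check of (3.1) used $p=3$, and in Section 8 we shall see that for $p\ge5$ a multiple of this $\alpha_0$ really comes from a group. So the contradiction for $p\in\{2,3\}$ must use information in which the prime appears in another way than through the scalars $\mathbb F_p$.

## 4. Commutators with a $p$-th power: the form $\beta$

Step 2.3 contains the hint. There a commutator was trivial because one entry $v^p$ lies in $\Phi(G)$, hence in $M_u$, although $v\notin M_u$. We used it in weight $2n$, where $[\dots,v^p,\dots]$ is just a $p$-th power. If we use it in a lower weight, so that the expansion of $[u,v^p]$ has several surviving terms, we get a relation between $p$-th powers of commutators of lower weight and the values of $\alpha$. For $p=2$ we go down by one, for $p=3$ by two. To make sense of this we need control of how $[\,\cdot\,,w_1,\dots,w_l]$ behaves on products.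

We keep $G$ of class $2n$ with $\mathcal P_n$, $d(G)=2$, and the homomorphism $\chi$ fixed.

**Lemma 4.1.** Let $s\ge2$, $l\ge0$, $w_1,\dots,w_l\in G$, and $\kappa(y)=[y,w_1,\dots,w_l]$ for $y\in\gamma_s$.

(i) If $2s+l\ge2n+1$, then $\kappa$ is a homomorphism on $\gamma_s$.

(ii) If $2s+l=2n$ and $l\ge1$, then $\kappa(yz)=\kappa(y)\kappa(z)\zeta(y,z)$ with $\zeta(y,z)=[y,w_1,z,w_2,\dots,w_l]\in\gamma_{2n}\le Z(G)$. The map $\zeta:\gamma_s\times\gamma_s\to\gamma_{2n}$ is bilinear, and it is trivial if one argument lies in $\gamma_{s+1}$.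

**Proof.** We prove (i) by induction on $l$, for all $s$ together; for $l=0$ the map is the identity. Let $l\ge1$. In both cases
$$[yz,w_1]=[y,w_1]^z[z,w_1]=[y,w_1]\,[y,w_1,z]\,[z,w_1],$$
with all factors in $\gamma_{s+1}$. Let $\kappa'=[\,\cdot\,,w_2,\dots,w_l]$ on $\gamma_{s+1}$. Since $2(s+1)+(l-1)=2s+l+1\ge2n+1$, statement (i) for $l-1$ says that $\kappa'$ is a homomorphism. So
$$\kappa(yz)=\kappa(y)\,\kappa'([y,w_1,z])\,\kappa(z),\qquad \kappa'([y,w_1,z])\in\gamma_{(2s+1)+(l-1)}=\gamma_{2s+l}.$$
In case (i) the middle factor is trivial. In case (ii) it lies in $\gamma_{2n}$, which is central, and it is $\zeta(y,z)$. For the last sentence, composing the bilinear maps of the Lie ring shows that $(y,w_1,z,w_2,\dots,w_l)\mapsto[y,w_1,z,w_2,\dots,w_l]$ induces a multilinear map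
$$\gamma_s/\gamma_{s+1}\times G/G'\times\gamma_s/\gamma_{s+1}\times G/G'\times\cdots\times G/G'\to\gamma_{2s+l}/\gamma_{2s+l+1}=\gamma_{2n}.\qquad\square$$

**Step 4.2 (expanding $[u,v^2]$ and $[u,v^3]$).** This step produces the terms to be compared. Let $u,v\in G$, $d_1=[u,v]$, $d_2=[u,v,v]$, $d_3=[u,v,v,v]$, so $d_i\in\gamma_{i+1}$. Then
$$[u,v^2]=d_1d_1^v=d_1^2d_2. \tag{4.1}$$
Next, $[d_1^2d_2,v]=[d_1^2,v]^{d_2}[d_2,v]=(d_2^{d_1}d_2)^{d_2}d_3$, so
$$[u,v^3]=d_1\,[u,v^2]^v=d_1\,[u,v^2]\,\big[[u,v^2],v\big]=d_1\cdot d_1^2d_2\cdot(d_2^{d_1}d_2)^{d_2}d_3\equiv d_1^3d_2^3d_3\pmod{\gamma_5}, \tag{4.2}$$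
because $d_2^{d_1}=d_2[d_2,d_1]$ and $[d_2,d_1]\in\gamma_5$.

From here on, either $p=2$ and $n\ge2$, or $p=3$ and $n\ge3$. Put $N=2n-1$ if $p=2$, and $N=2n-2$ if $p=3$. Then $2N\ge2n+1$, so $[\gamma_N,\gamma_N]\le\gamma_{2N}=1$ and $\gamma_N$ is abelian.

**Step 4.3 ($\gamma_{N+1}^p=1$).** This is what makes "the $p$-th power of a weight-$N$ commutator" multilinear. For $p=2$ it is Step 2.3.

Let $p=3$, so $N+1=2n-1$. The group $\gamma_{2n-1}$ is abelian and is generated by $\gamma_{2n}$, of exponent $3$, and the commutators $[u,v,w_1,\dots,w_{2n-3}]$ with entries in $\{a,b\}$. It suffices to see that the latter have trivial cube. By Step 2.1 we need only those in which one of $a,b$ occurs $n$ times and the other $n-1$ times; and $\{u,v\}=\{a,b\}$, since otherwise $[u,v]=1$. By Lemma 4.1(i) with $s=2$, $l=2n-3$ (so $2s+l=2n+1$), $\kappa=[\,\cdot\,,w_1,\dots,w_{2n-3}]$ is a homomorphism on $\gamma_2$. Hence $\kappa([v,u])=\kappa([u,v])^{-1}$, and we may assume that $u$ is the letter occurring $n$ times.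

Then $[u,v^3,w_1,\dots,w_{2n-3}]$ has the entries $u$, $v^3$ and $n-1$ further $u$'s in $M_u$, that is, $n+1$ entries; so it is $1$. By (4.2), $[u,v^3]\equiv d_1^3d_2^3\pmod{\gamma_4}$, and $\kappa(\gamma_4)\le\gamma_{2n+1}=1$. So $\kappa(d_1)^3\kappa(d_2)^3=1$. Here $\kappa(d_2)\in\gamma_{2n}$, so $\kappa(d_2)^3=1$, and therefore $\kappa(d_1)^3=1$.

**Step 4.4 (the second form).** Here we define $\beta$. Since $\mathbb Q/\mathbb Z$ is divisible and $\gamma_N$ is abelian, $\chi$ extends from $\gamma_{2n}$ to a homomorphism $\tilde\chi:\gamma_N\to\mathbb Q/\mathbb Z$. The map $x\mapsto\tilde\chi(x^p)$ is a homomorphism on $\gamma_N$, and by Step 4.3 it is trivial on $\gamma_{N+1}$. Composing it with the multilinear map $(G/G')^N\to\gamma_N/\gamma_{N+1}$, we see that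
$$F_1(g_1,\dots,g_N)=\tilde\chi\big([g_1,\dots,g_N]^p\big)$$
is $\mathbb Z$-multilinear on $G/G'$ with values in $\mathbb Q/\mathbb Z$, and alternating in its first two arguments. Put
$$\beta(w)=F_1(a,b,w),\qquad w\text{ of length } N-2=\begin{cases}2m-1,&p=2,\\2m-2,&p=3.\end{cases}$$

**(B1)** *$\beta(w)=0$ if $w$ is a word in $a,b$ with at least $m+1$ letters $a$ or at least $m+1$ letters $b$.* Then $[a,b,w]$ has at least $m+2=n+1$ equal entries, so it is $1$ by Step 2.1.

**(B2)** *Let $(u,v)\in\{(a,b),(b,a),(ab^\lambda,b)\}$ with $\lambda=\pm1$, and let $w$ be a word in $u,v$ with exactly $m$ letters $u$ and $m-1$ (if $p=2$), resp. $m-2$ (if $p=3$), letters $v$. Then*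
$$\beta(w)=-\alpha(v\,w)\quad(p=2),\qquad\beta(w)=-\alpha(vv\,w)\quad(p=3).$$

**Step 4.5 (proof of (B2)).** This is where the two forms get tied together. The commutator $[u,v^p,w]$ has the entries $u$, $v^p$ and $m$ further $u$'s in $M_u$, that is, $m+2=n+1$ entries; so it is $1$. Let $\kappa=[\,\cdot\,,w]$ on $\gamma_2$.

*$p=2$.* Here $l=2m-1=2n-3$, so $\kappa$ is a homomorphism by Lemma 4.1(i) with $s=2$. By (4.1), $\kappa(d_1)^2\kappa(d_2)=1$.

*$p=3$.* Here $l=2m-2=2n-4\ge2$. Lemma 4.1(ii) applies on $\gamma_2$ ($4+l=2n$) and Lemma 4.1(i) applies on $\gamma_3$ ($6+l=2n+2$). By (4.2) write $[u,v^3]=d_1^3\cdot d_2^3d_3g$ with $g\in\gamma_5$. Since $d_2^3d_3g\in\gamma_3$, we have $\zeta(d_1^3,d_2^3d_3g)=1$; and $\kappa(g)\in\gamma_{2n+1}=1$. Hence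
$$1=\kappa(d_1^3)\,\kappa(d_2)^3\,\kappa(d_3).$$
By bilinearity of $\zeta$ and Step 2.3, $\kappa(d_1^3)=\kappa(d_1)^3\zeta(d_1,d_1)\zeta(d_1^2,d_1)=\kappa(d_1)^3\zeta(d_1,d_1)^3=\kappa(d_1)^3$. Also $\kappa(d_2)\in\gamma_{2n-1}$, so $\kappa(d_2)^3=1$ by Step 4.3. We are left with $\kappa(d_1)^3\kappa(d_3)=1$.

In both cases $\kappa(d_1)=[u,v,w]\in\gamma_N$, and the last factor lies in $\gamma_{2n}$. Applying $\tilde\chi$ we get
$$F_1(u,v,w)+F(u,v,v,w)=0,\qquad\text{resp.}\qquad F_1(u,v,w)+F(u,v,v,v,w)=0.$$
Both $F_1$ and $F$ are bilinear and alternating in the first two arguments. Replacing $(u,v)$ in these two places by $(a,b)$ therefore changes both values by the same sign, namely $1,-1,1$ for $(a,b),(b,a),(ab^\lambda,b)$. This gives (B2).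

**Step 4.6 (symmetry).** This lets us halve the work later. Everything so far is valid for the generating pair $(b,a)$ in place of $(a,b)$, with the same $\chi$ and $\tilde\chi$. As $F$ and $F_1$ are alternating in the first two arguments, the change replaces $\alpha,\beta$ by $-\alpha,-\beta$. So any vanishing statement about $\alpha$ derived from (A1)–(A3), (B1), (B2) remains true after interchanging the letters $a$ and $b$.

## 5. No class $2n$ for $p=2$

Recall the form that survived for $n=2$, with $\alpha(ab)=\alpha(ba)\neq 0$. Now (B2), for the three pairs $(a,b)$, $(b,a)$, $(ab,b)$, gives $\beta(a)=-\alpha(ba)$, $\beta(b)=-\alpha(ab)$, and $\beta(ab)=-\alpha(b(a+b))=-\alpha(ba)$, where $\beta(ab)$ means $\beta$ at the single group element $ab$. But $\beta$ is additive: $\beta(ab)=\beta(a)+\beta(b)$. So $\beta(b)=0$, hence $\alpha(ab)=0$, and $\alpha(ba)=0$ by (A2). The general case is the same computation with more letters.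

**Step 5.1 (all $n\ge2$).** We show $\alpha=0$. Let $w$ be any word of weight $(m,m-1)$, and let $w_c$ be obtained by replacing each $a$ by $c=ab$, which is $a+b$ in $G/G'$.

By (B2) for $(c,b)$, $\beta(w_c)=-\alpha(b\,w_c)$. Expanding $b\,w_c$, all terms except $b\,w$ have more than $m$ letters $b$ and vanish by (A1). By (B2) for $(a,b)$ we obtain
$$\beta(w_c)=-\alpha(b\,w_c)=-\alpha(b\,w)=\beta(w).$$
On the other hand $\beta(w_c)=\sum_k\beta(E^{(k)}w)$, where $E^{(k)}w$ has weight $(m-k,m-1+k)$. By (B1) the terms with $k\ge2$ vanish, so $\beta(w_c)=\beta(w)+\beta(Ew)$. Hence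
$$\beta(Ew)=0.$$
All words in $Ew$ have weight $(m-1,m)$, so (B2) for $(b,a)$ turns this into $\alpha(a\,Ew)=0$. The word $a\,w$ has weight $(m+1,m-1)$, so (A2) gives
$$0=\alpha(E(a\,w))=\alpha(b\,w)+\alpha(a\,Ew)=\alpha(b\,w).$$
Every word of weight $(m,m)$ beginning with $b$ is of the form $b\,w$, so $\alpha$ vanishes on all of them. By symmetry (Step 4.6) it vanishes on those beginning with $a$. So $\alpha=0$, contradicting (1.1). Hence a $2$-group satisfying $\mathcal P_n$ with $n\ge2$ has class at most $2n-1$.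

## 6. No class $2n$ for $p=3$

The case $n=2$ is Proposition 3.1. Let $n\ge3$, so $m\ge2$. We compare $\beta$ at $a$, $ab$ and $ab^{-1}$.

**Step 6.1 (the quadratic term of $\beta$).** This step gives a relation between values of $\alpha$ that the linear constraints do not contain. Let $w$ be any word of weight $(m,m-2)$, let $\lambda=\pm1$, and let $w_c$ be obtained by replacing each $a$ by $c=ab^\lambda$, which is $a+\lambda b$ in $G/G'$. By (B2) for $(c,b)$, then (A1) (the words other than $bb\,w$ have more than $m$ letters $b$), then (B2) for $(a,b)$,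
$$\beta(w_c)=-\alpha(bb\,w_c)=-\alpha(bb\,w)=\beta(w).$$
The words in $E^{(k)}w$ have weight $(m-k,m-2+k)$, so by (B1) only $k\le2$ contributes to $\beta(w_c)=\sum_k\lambda^k\beta(E^{(k)}w)$. Thus
$$\lambda\,\beta(Ew)+\beta(E^{(2)}w)=0\qquad\text{for }\lambda=1\text{ and }\lambda=-1.$$
Adding, $2\beta(E^{(2)}w)=0$. The words in $E^{(2)}w$ have weight $(m-2,m)$, so (B2) for $(b,a)$ gives $\beta(E^{(2)}w)=-\alpha(aa\,E^{(2)}w)\in\frac13\mathbb Z/\mathbb Z$, where $2$ is invertible. Hence
$$\alpha(aa\,E^{(2)}w)=0. \tag{6.1}$$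

**Step 6.2 ($\alpha$ vanishes on words beginning with $bb$ or $aa$).** Here (A2) transports (6.1) to the front of the word. The words in $aa\,Ew$ have weight $(m+1,m-1)$, and $E(aa\,Ew)=(ab+ba)Ew+aa\,EEw$ with $EEw=2E^{(2)}w$. So (A2) and (6.1) give
$$0=\alpha\big((ab+ba)Ew\big)+2\alpha(aa\,E^{(2)}w)=\alpha\big((ab+ba)Ew\big).$$
The words in $(ab+ba)w$ also have weight $(m+1,m-1)$, and $E\big((ab+ba)w\big)=2\,bb\,w+(ab+ba)Ew$. So (A2) gives
$$0=2\alpha(bb\,w)+\alpha\big((ab+ba)Ew\big)=2\alpha(bb\,w).$$
So $\alpha(bb\,w)=0$ for all $w$ of weight $(m,m-2)$. By symmetry $\alpha(aa\,z)=0$ for all $z$ of weight $(m-2,m)$.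

**Step 6.3 (words beginning with $ab$ or $ba$).** This finishes the argument, as in Proposition 3.1. Let $y$ be any word of weight $(m-1,m-1)$. Then $aa\,y$ has weight $(m+1,m-1)$, and by (A2)
$$0=\alpha(E(aa\,y))=\alpha(ab\,y)+\alpha(ba\,y)+\alpha(aa\,Ey)=\alpha(ab\,y)+\alpha(ba\,y),$$
because the words in $Ey$ have weight $(m-2,m)$. By (A3), $\alpha(ab\,y)=\alpha(ba\,y)$. As $2$ is invertible, both vanish. So $\alpha$ vanishes on all words of weight $(m,m)$, hence $\alpha=0$, a contradiction.

Section 5, Section 6 and Proposition 3.1 (for $p=3$, $n=2$) prove Theorem A. $\blacksquare$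

**Necessity in Theorem B.** Suppose class $2n$ occurs with $\mathcal P_n$. If $n=2$, Theorem A excludes $p=2$ and Proposition 3.1 excludes odd $p$. If $n\ge3$, Theorem A excludes $p\in\{2,3\}$. So $n=1$, or $n\ge3$ and $p\ge5$.

**Sufficiency for $n=1$.** A nonabelian group of order $p^3$ has class $2$, and its proper subgroups have order at most $p^2$, so they are abelian.

It remains to construct groups for $p\ge5$ and $n\ge3$.

## 7. From a functional on tensors to a $p$-group

From now on $p\ge5$, $n\ge3$, and $V=\mathbb F_pa\oplus\mathbb F_pb$ is an abstract plane. Let $T=\bigoplus_iT_i$ be its tensor algebra, whose elements we write as sums of words with letters in $V$. Let $L\subset T$ be the Lie subalgebra generated by $V$, and $L_i=L\cap T_i$. Lie brackets carry commas: $[x,y]=xy-yx$, left-normed when longer. Determinants $[uv]$ do not. Since $[z,[x,y]]=[z,x,y]-[z,y,x]$, the left-normed brackets $[x_1,\dots,x_i]$ with entries in $\{a,b\}$ span $L_i$.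

**Proposition 7.1.** Suppose $f:T_{2n}\to\mathbb F_p$ is linear with

- (F1) $f(v_1\cdots v_{2n})=0$ if at least $n+1$ of the $v_i\in V$ lie on one line;
- (F2) $f(x\,v^p\,y)=0$ for all $v\in V$ and homogeneous $x,y$ of total degree $2n-p$ (vacuous if $p>2n$);
- (F3) $f|_{L_{2n}}\ne0$.

Then there is a finite $p$-group of class $2n$ satisfying $\mathcal P_n$.

**Step 7.2 (an algebra in which $f$ is the top degree).** We need an algebra small enough that words with too many letters on a line die, but in which $f$ survives. For $i\le2n$ let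
$$I_i=\{x\in T_i:\ f(yxz)=0\text{ for all homogeneous }y,z\text{ of total degree }2n-i\},$$
and $I_i=T_i$ for $i>2n$. Then $I=\bigoplus I_i$ is a graded two-sided ideal. Put $A=T/I$, a finite-dimensional graded algebra with $A_{>2n}=0$. We have $I_{2n}=\ker f$, and $A_0=\mathbb F_p$ because $f\ne0$.

Also $I_1=0$. Suppose $0\ne v\in I_1$ and let $v,v'$ be a basis of $V$. Then $f$ vanishes on all words in $v,v'$ that contain $v$, and on $v'^{2n}$ by (F1), so $f=0$, a contradiction. Hence $A_1=V$.

By (F2), or by degree if $p>2n$, $v^p=0$ in $A$ for all $v\in V$. So for the truncated exponential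
$$\varepsilon(v)=\sum_{i<p}\frac{v^i}{i!}\in A\qquad\text{we have}\qquad\varepsilon(\mu v)\varepsilon(\nu v)=\varepsilon((\mu+\nu)v)\quad(\mu,\nu\in\mathbb F_p),$$
since terms of degree at least $p$ in $v$ vanish and the others agree by the binomial theorem. In particular $\varepsilon(v)^p=\varepsilon(0)=1$.

Let $G=\langle\varepsilon(a),\varepsilon(b)\rangle\le1+A_{>0}$. As $A_{>0}$ is a nilpotent ideal, $1+A_{>0}$ is a group, of order $p^{\dim A_{>0}}$. So $G$ is a finite $p$-group.

**Step 7.3 (the class of $G$ is $2n$).** We compare group commutators with Lie brackets. For units $g,h$,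
$$[g,h]=(hg)^{-1}gh=1+(hg)^{-1}(gh-hg). \tag{7.1}$$
If $g=1+x+(\text{degree}>i)$ and $h=1+y+(\text{degree}>j)$ with $x\in A_i$, $y\in A_j$, $i,j\ge1$, then $gh-hg=[x,y]+(\text{degree}>i+j)$, so $[g,h]=1+[x,y]+(\text{degree}>i+j)$. By induction, for $x_i\in\{a,b\}$,
$$[\varepsilon(x_1),\dots,\varepsilon(x_{2n})]=1+[x_1,\dots,x_{2n}]\quad\text{in }A,$$
with no further terms because $A_{>2n}=0$. The brackets on the right span $L_{2n}$, so by (F3) one of them is not in $\ker f=I_{2n}$, and that commutator is not $1$. The same computation shows $\gamma_{2n+1}(G)\le1+A_{>2n}=1$. So $c(G)=2n$.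

**Step 7.4 (the maximal subgroups have class at most $n$).** First we identify them. For a line $\mathbb F_pu\subset V$ let $J_u$ be the ideal of $A$ generated by $u$. Choose $v\notin\mathbb F_pu$ and write $a\equiv\mu v$, $b\equiv\nu v$ modulo $\mathbb F_pu$; then $(\mu,\nu)\ne(0,0)$. In $A/J_u$ the images of $\varepsilon(a),\varepsilon(b)$ are $\varepsilon(\mu v)=\varepsilon(v)^\mu$ and $\varepsilon(\nu v)=\varepsilon(v)^\nu$. Here $\varepsilon(v)^p=1$, and $\varepsilon(v)\ne1$ because $(A/J_u)_1=V/\mathbb F_pu\ne0$. So the image of $G$ in $A/J_u$ is cyclic of order $p$, and $M_u=G\cap(1+J_u)$ has index $p$ in $G$. Moreover $\varepsilon(a)^i\varepsilon(b)^j\in M_u$ if and only if $i\mu+j\nu=0$, that is, $ia+jb\in\mathbb F_pu$. Thus the $p+1$ subgroups $M_u$ are distinct. As $G$ is $2$-generated, it has at most $p+1$ maximal subgroups, so these are all of them.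

Now the class. For an ideal $J\le A_{>0}$, (7.1) gives $[1+J^i,1+J^j]\le1+J^{i+j}$. Hence $\gamma_{n+1}(M_u)\le1+J_u^{n+1}$. The ideal $J_u^{n+1}$ is spanned by images of words in $u,v$ with at least $n+1$ letters $u$. Such a word of degree at most $2n$ lies in $I$ by (F1), since multiplying it by further words in $u,v$ keeps at least $n+1$ letters $u$; one of larger degree lies in $I$ by definition. So $J_u^{n+1}=0$ and $c(M_u)\le n$. Every proper subgroup lies in some $M_u$, so $G$ satisfies $\mathcal P_n$. $\square$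

## 8. Products of determinants, and odd $n$

**Step 8.1 (functionals with (F1) and (F2)).** We look for $f$ among products of determinants along a perfect matching of $\{1,\dots,2n\}$, that is, $f(v_1\cdots v_{2n})=\prod[v_iv_j]$ over the matched pairs $i<j$.

(F1) holds by the pigeonhole principle: if $n+1$ of the $v_i$ lie on one line, two of them are matched and their determinant is $0$. (F2) holds if every $4$ consecutive positions contain a matched pair, because $v^p$ occupies $p\ge5$ consecutive positions. Put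
$$D_n=[v_1v_2][v_3v_4]\cdots[v_{2n-1}v_{2n}],\qquad N(v_1v_2v_3v_4)=[v_1v_4][v_2v_3],\qquad \Phi_n=D_{n-2}\otimes N\quad(n\ge2),$$
with $D_0=1$. For instance $\Phi_3=[v_1v_2][v_3v_6][v_4v_5]$. (The group parameter $N$ of Section 4 is no longer in use.) In $D_n$, and inside the $D$-part of $\Phi_n$, any three consecutive positions contain a matched pair. The $4$-windows of $\Phi_n$ meeting the last four positions start at $2n-6,2n-5,2n-4$ or $2n-3$. The first two contain the pair $(2n-5,2n-4)$, and the other two contain $(2n-2,2n-1)$. So $D_n$ and $\Phi_n$ satisfy (F1) and (F2). Only (F3) is left.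

**Step 8.2 (a module that computes $D_n$).** To evaluate $D_n$ on Lie elements, let $W=\mathbb F_p\,\omega\oplus V$ be the right $T$-module with
$$\omega\cdot v=v,\qquad u\cdot v=[uv]\,\omega\qquad(u,v\in V).$$
Reading a word letter by letter, $\omega\cdot w=D_i(w)\,\omega$ for $w\in T_{2i}$. Operators act on the right, so $ST$ means "first $S$, then $T$", and $[S,T]=ST-TS$. For $x,z\in V$ define operators on $W$ by
$$\begin{aligned}\delta:&\ \omega\mapsto2\omega,\ \ u\mapsto-u;\\ \sigma_x:&\ \omega\mapsto x,\ \ u\mapsto-[ux]\,\omega;\\ \tau_{x,z}:&\ \omega\mapsto0,\ \ u\mapsto-[ux]z-[uz]x.\end{aligned}$$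

We claim that, for $h,s,x,z\in V$ acting on $W$,
$$[h,s]=[hs]\,\delta,\qquad[\delta,x]=3\sigma_x,\qquad[\sigma_x,z]=\tau_{x,z},\qquad[\tau_{x,z},s]=h\ \text{ with }h=[sx]z+[sz]x. \tag{8.1}$$
We check each on $\omega$ and on $u\in V$, using the Plücker identity $[ux]z+[xz]u+[zu]x=0$.

- $[h,s]$: $\omega\mapsto[hs]\omega-[sh]\omega=2[hs]\omega$, and $u\mapsto[uh]s-[us]h=-[hs]u$ by Plücker.
- $[\delta,x]$: $\omega\mapsto2x-x\cdot\delta=3x$, and $u\mapsto-[ux]\omega-2[ux]\omega=-3[ux]\omega$.
- $[\sigma_x,z]$: $\omega\mapsto x\cdot z-z\cdot\sigma_x=[xz]\omega+[zx]\omega=0$, and $u\mapsto-[ux]z-[uz]\,(\omega\cdot\sigma_x)=-[ux]z-[uz]x$.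
- $[\tau_{x,z},s]$: $\omega\mapsto0-s\cdot\tau_{x,z}=[sx]z+[sz]x=h$, and $u\mapsto-[ux][zs]\omega-[uz][xs]\omega-0=[uh]\omega$.

**Step 8.3 (four brackets at once).** We combine (8.1) into the rule that drives everything. From now on letters $x_1,x_2,x_3,x_4\in V$ are abbreviated inside determinants by their indices: $[ij]=[x_ix_j]$, $[gi]=[gx_i]$, $[iu]=[x_iu]$. If $y\in T$ acts on $W$ as $c\,\delta$, then $[y,x_1,x_2,x_3]$ acts as $3c\,h$ with $h=[31]x_2+[32]x_1$, and
$$[y,x_1,x_2,x_3,x_4]\ \text{ acts as }\ 3c\,[hx_4]\,\delta=-3c\big([13][24]+[14][23]\big)\,\delta. \tag{8.2}$$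

For $n=3$: $[a,b]$ acts as $\delta$, so $D_3([a,b,x_1,\dots,x_4])=-6\big([13][24]+[14][23]\big)=6\,\alpha_0(x_1,x_2,x_3,x_4)$ with the form $\alpha_0$ of (3.1). For instance $D_3([a,b,a,a,b,b])=-12$. This is nonzero for $p\ge5$.

**Step 8.4 (all odd $n\ge3$).** We iterate. By (8.2) with $x_1x_2x_3x_4=aabb$, if $y$ acts as $c\,\delta$, then $[y,a,a,b,b]$ acts as $-6c\,\delta$. So for odd $n$ the bracket that starts with $a,b$ and continues with $\frac{n-1}2$ blocks $a,a,b,b$ lies in $L_{2n}$ and acts as $(-6)^{(n-1)/2}\delta$. Hence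
$$D_n\big([a,b,\,a,a,b,b,\,\dots,\,a,a,b,b]\big)=2\,(-6)^{(n-1)/2}\ne0\quad\text{in }\mathbb F_p .$$
So $f=D_n$ satisfies (F1)–(F3), and Proposition 7.1 settles all odd $n\ge3$.

**Why $D_n$ fails for even $n$.** By (8.1) and induction, a bracket of $i$ elements of $V$ acts on $W$ as an element of $V$, a multiple of $\delta$, a combination of operators $\sigma_x$, or a combination of operators $\tau_{x,z}$, according to $i\equiv1,2,3,0\pmod4$. In degree $2n$ with $n$ even we are in the last case, and $\tau_{x,z}$ kills $\omega$. So $D_n|_{L_{2n}}=0$. For even $n$ we use $\Phi_n$, whose matching is changed only at the end.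

## 9. The functional $\Phi_n$ for even $n$

To compute $\Phi_n$ on long Lie elements we want building blocks $y\in L$ that are invariant under $SL_2(\mathbb F_p)$. Then an expression such as $\Phi(g\,y\,u)$ with $g,u\in V$ is an invariant bilinear form in $(g,u)$, and it is determined by one scalar. Recall why. *An $SL_2(\mathbb F_p)$-invariant bilinear form $B$ on $V$ is a multiple of the determinant:* $B(a,b)=B(a+b,b)$ gives $B(b,b)=0$; similarly $B(a,a)=0$; and $0=B(a,a)=B(a+b,a+b)$ gives $B(a,b)=-B(b,a)$. (The maps used, $a\mapsto a+b$ with $b$ fixed, $b\mapsto b+a$ with $a$ fixed, and $a\mapsto a+b$, $b\mapsto b$ in the last equation, have determinant $1$.) Determinants are invariant, hence so are $D_n$ and $\Phi_n$.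

**Step 9.1 (an invariant tensor of degree $4$).** The block $aabb$ of Step 8.4 is not invariant; we replace it by
$$t=aabb+bbaa-\tfrac12(ab+ba)(ab+ba)\in T_4 .$$
Write $P=aa$, $Q=bb$, $C=ab+ba$, so $t=PQ+QP-\frac12CC$. Under $a\mapsto a+\lambda b$ (with $b$ fixed), $P\mapsto P+\lambda C+\lambda^2Q$ and $C\mapsto C+2\lambda Q$. So
$$t\mapsto PQ+QP+\lambda(CQ+QC)+2\lambda^2QQ-\tfrac12\big(CC+2\lambda(CQ+QC)+4\lambda^2QQ\big)=t.$$
As $t$ is symmetric in $a,b$, it is also fixed by $b\mapsto b+\lambda a$. These transvections generate $SL_2(\mathbb F_p)$, so $t$ is invariant.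

Write a general term of $t$ as $x_1x_2x_3x_4$. For an expression $M$ multilinear in $x_1,\dots,x_4$ let $\langle M\rangle$ be its value on $t$, that is, the sum over the terms of $t$ with their coefficients. The tensor $t$ is symmetric in positions $1,2$ and in positions $3,4$.

- **(t1)** $\langle M\rangle=0$ if $M$ has a factor $[12]$ or $[34]$: exchanging the two positions changes the sign of $M$ but not the value on $t$, and $p$ is odd.
- **(t2)** $\langle[14][23]\rangle=\langle[13][24]\rangle=3$. For $[14][23]$: the terms $aabb$, $bbaa$ give $1+1$; $abab$ and $baba$ give $-1$ each; $abba$ and $baab$ give $0$. The total is $1+1-\frac12(-2)=3$. The other value follows by exchanging positions $3,4$.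
- **(t3)** $\langle[g3][1u][24]\rangle=\frac32[gu]$ for $g,u\in V$, and likewise after exchanging $1\leftrightarrow2$ and/or $3\leftrightarrow4$. The left side is an invariant bilinear form in $(g,u)$, hence a multiple of $[gu]$. For $g=a$, $u=b$ we need $x_3=b$ and $x_1=a$; the terms are $aabb$ with value $1$ and $abba$ with value $-1$ and coefficient $-\frac12$, total $\frac32$.

**Step 9.2 (the invariant Lie elements $y_k$).** For odd $k$ define
$$y_1=[a,b]=ab-ba,\qquad y_{k+2}=-\tfrac1{18}[y_k,t],$$
where $[y,x_1x_2x_3x_4]:=[y,x_1,x_2,x_3,x_4]$ is extended linearly. Then $y_k\in L_{2k}$, and $y_k$ is $SL_2(\mathbb F_p)$-invariant because $y_1$ and $t$ are. *Each $y_k$ acts on $W$ as $\delta$:* $y_1$ acts as $[ab]\delta=\delta$, and if $y_k$ acts as $\delta$, then by (8.2) and (t2) $[y_k,t]$ acts as $-3(3+3)\delta=-18\,\delta$. In particular $D_k(y_k)=2$.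

**Step 9.3 (evaluations with one block).** Here we collect four formulas for $\Phi$ near a block. Let $k$ be odd, $y=y_k$, and $g,u,u',u''\in V$.

**(a)** $\Phi_{k+2}(y\,x_1x_2x_3x_4)=D_k(y)N(x_1x_2x_3x_4)=2[14][23]$.

**(b)** $\Phi_{k+2}(g\,y\,u\,u'\,u'')=-[gu''][uu']$. The last four positions are occupied by the last letter $l$ of $y$ and $u,u',u''$, and $N(l\,u\,u'\,u'')=[lu''][uu']$. So the value is $D_{k+1}(g\,y\,u'')[uu']$. In $W$, $\omega\cdot g\,y\,u''=g\cdot\delta\cdot u''=-[gu'']\omega$.

**(c)** $\Phi_{k+1}(y\,u\,u')=[u'u]$. By invariance the value is $\pi[u'u]$ with $\pi\in\mathbb F_p$. If $l_1,l_2$ are the last two letters of a word in $y$, then $N(l_1l_2uu')=[l_1u'][l_2u]$, and $[l_1u'][l_2u]-[l_1u][l_2u']=[l_1l_2][u'u]$ (the Plücker identity paired with a vector). Hence $\Phi_{k+1}(yuu')-\Phi_{k+1}(yu'u)=D_k(y)[u'u]=2[u'u]$. The left side is $2\pi[u'u]$, so $\pi=1$.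

**(d)** $\Phi_{k+1}(g\,y\,u)=e_k[gu]$ for some $e_k\in\mathbb F_p$, by invariance. For $k=1$, $N(gabu)-N(gbau)=[gu]([ab]-[ba])=2[gu]$, so $e_1=2$.

For odd $k\ge3$ put $c_k=\Phi_k(y_k)$, and put $c_1=-1$ by convention.

**Step 9.4 (recursion).** We show how the scalars change when $k$ grows by $2$.

**Claim 9.5.** For odd $k\ge1$,
$$c_{k+2}=-\frac{4+e_k}3,\qquad e_{k+2}=\frac{10+e_k}{12}. \tag{9.1}$$

**Proof.** Bracketing with $x$ puts $x$ at the right end, or at the left end with a minus sign. So
$$[y,x_1,x_2,x_3,x_4]=\sum_{S\subseteq\{1,2,3,4\}}(-1)^{|S|}\,\overleftarrow{x_S}\;y\;\overrightarrow{x_{S^c}},$$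
where the letters to the left of $y$ stand in decreasing and those to the right in increasing order of index. We also use $\Phi_{i+1}=D_1\otimes\Phi_i$ for $i\ge2$: two letters in front split off as a determinant.

*Computation of $\Phi_{k+2}([y,t])$.*

- $|S|=0$: by (a), $\langle2[14][23]\rangle=6$.
- $|S|=1$: with left letter $x$ and right letters $z,z',z''$, (b) gives $+[xz''][zz']$. For $x=x_1$: $[14][23]$, value $3$. For $x=x_2$: $[24][13]$, value $3$. For $x=x_3$: $[34][12]$, and for $x=x_4$: $[43][12]$, both $0$ by (t1). Total $6$.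
- $|S|=2$: for $S=\{i,j\}$, $i<j$, and right letters $z,z'$, splitting off $[x_jx_i]$ and using (c) gives $[x_jx_i][z'z]=[x_ix_j][zz']$. For $S=\{1,3\},\{1,4\},\{2,3\},\{2,4\}$ we get $[13][24]$, $[14][23]$, $[23][14]$, $[24][13]$, each $3$; the sets $\{1,2\},\{3,4\}$ give $0$. Total $12$.
- $|S|=3$: with left letters $x,x',x''$ in this order and right letter $z$, (d) gives $-e_k[xx'][x''z]$. For $z=x_1$ or $x_2$ the left letters begin with $x_4x_3$, so the value is $0$. For $z=x_3$: $-e_k\langle[42][13]\rangle=3e_k$. For $z=x_4$: $-e_k\langle[32][14]\rangle=3e_k$. Total $6e_k$.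
- $|S|=4$: the word begins with $x_4x_3$, so there is a factor $[43]$ and the value is $0$.

The sum is $24+6e_k$, and dividing by $-18$ gives $c_{k+2}$.

*Computation of $\Phi_{k+3}(g\,[y,t]\,u)$, as a multiple of $[gu]$.*

- $|S|=0$: the last four letters are $x_2,x_3,x_4,u$, so there is a factor $[34]$ and the value is $0$.
- $|S|=1$: with left letter $x$ and right letters $z,z',z''$, the value is $-[gx]D_k(y)N(zz'z''u)=-2[gx][zu][z'z'']$. For $x=x_1,x_2$ there is a factor $[34]$, value $0$. For $x=x_3$: $-2\langle[g3][1u][24]\rangle$, that is, $-3$. For $x=x_4$: $-2\langle[g4][1u][23]\rangle$, that is, $-3$. Total $-6$.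
- $|S|=2$: for $S=\{i,j\}$, $i<j$, and right letters $z,z'$, splitting off $[gx_j]$ and using (b) gives $-[gx_j][x_iu][zz']$. For $S=\{1,3\},\{1,4\},\{2,3\},\{2,4\}$ this is $-[g3][1u][24]$, $-[g4][1u][23]$, $-[g3][2u][14]$, $-[g4][2u][13]$, each contributing $-\frac32$ by (t3). The sets $\{1,2\}$ and $\{3,4\}$ give factors $[34]$ and $[12]$, so $0$. Total $-6$.
- $|S|=3$: with left letters $x,x',x''$ and right letter $z$, splitting off two determinants and using (c) gives $-[gx][x'x''][uz]$. For $z=x_1$: $-\langle[g4][32][u1]\rangle=-\langle[g4][23][1u]\rangle$, that is, $-\frac32$. For $z=x_2$: $-\langle[g4][31][u2]\rangle=-\langle[g4][13][2u]\rangle$, that is, $-\frac32$. For $z=x_3,x_4$ there is a factor $[21]$, value $0$. Total $-3$.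
- $|S|=4$: the word is $g\,x_4x_3x_2x_1\,y\,u$, and (d) gives $e_k\langle[g4][32][1u]\rangle$, that is, $-\frac32e_k$.

The sum is $-(15+\frac32e_k)$, and dividing by $-18$ gives $e_{k+2}$. $\square$

In particular $e_1=2$ and $c_3=-2$.

**Step 9.6 (brackets of two blocks).** These are the Lie elements of degree $2n$, $n$ even, on which we test $\Phi_n$.

**Claim 9.7.** If $i,j$ are odd and $i+j=n\ge4$, then $\Phi_n([y_i,y_j])=2(c_j-c_i)$.

**Proof.** We show $\Phi_n(y_iy_j)=2c_j$. If $j\ge3$, then $\Phi_n=D_i\otimes\Phi_j$, so $\Phi_n(y_iy_j)=D_i(y_i)\Phi_j(y_j)=2c_j$. If $j=1$, then (c) with $k=n-1$ and $y_1=ab-ba$ gives $\Phi_n(y_iy_1)=[ba]-[ab]=-2=2c_1$. The same holds with $i,j$ exchanged, so $\Phi_n(y_jy_i)=2c_i$; subtract. $\square$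

**Step 9.8 (conclusion for even $n$).** We verify (F3) for $f=\Phi_n$.

*$n=4$.* $\Phi_4([y_1,y_3])=2(c_3-c_1)=2(-2+1)=-2\ne0$.

*$n\ge6$ even.* Suppose that $\Phi_n([y_1,y_{n-1}])$ and $\Phi_n([y_3,y_{n-3}])$ both vanish. Since $2$ is invertible, Claim 9.7 gives $c_{n-1}=c_1=-1$ and $c_{n-3}=c_3=-2$. By (9.1), the first equation gives $4+e_{n-3}=3$, so $e_{n-3}=-1$; the second gives $4+e_{n-5}=6$, so $e_{n-5}=2$. But then (9.1) gives $e_{n-3}=\frac{10+2}{12}=1\ne-1$ in $\mathbb F_p$, a contradiction.

So $\Phi_n|_{L_{2n}}\ne0$ for every even $n\ge4$. With Step 8.1, $f=\Phi_n$ satisfies (F1)–(F3), and Proposition 7.1 gives a finite $p$-group of class $2n$ satisfying $\mathcal P_n$. Together with Step 8.4 this covers all $p\ge5$ and $n\ge3$. With the case $n=1$ and the necessity part at the end of Section 6, Theorem B is proved. $\blacksquare$
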